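\title{Pathways in the random model}

\begin{abstract}
A pathway is an increasing chain of subsets of $\omega^\omega$, each closed under joins and Turing reducibility, that covers $\omega^\omega$ and in which no member dominates the next. The existence of a pathway implies the existence of a P-point. We prove that adding $\omega_2$ random reals to any model of $\mathsf{CH}$ gives a model with a pathway. The proof moves the problem to the ground model: the measure algebra $\mathbf B(\lambda)$ forces a pathway if and only if the $\omega$-sequences of ordinals below $\lambda$ can be arranged in an increasing chain whose pairwise equality patterns are controlled by a chain of nondominating Turing ideals. It follows that, for $n<\omega$, $\mathbf B(\omega_n)$ forces a pathway exactly when the ground model has one, and that over a model of $\mathfrak d=\mathfrak c$ the algebra $\mathbf B(\lambda)$ forces a pathway for all infinite $\lambda\le\mathfrak c^{+n}$.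
\end{abstract}

\section{Introduction}

For $f,h\in\omega^\omega$ we write $h\le^* f$, and say that $f$ \emph{eventually dominates} $h$, if $h(n)\le f(n)$ for all but finitely many $n$. The \emph{join} $f_0\oplus f_1\in\omega^\omega$ is given by $(f_0\oplus f_1)(2n+i)=f_i(n)$ for $n\in\omega$ and $i\in\{0,1\}$, and $g\le_T f$ means that $g$ is Turing reducible to $f$.

\begin{definition}\label{def:pathway}
Let $\kappa$ be a limit ordinal. A sequence $\langle A_\alpha:\alpha<\kappa\rangle$ of subsets of $\omega^\omega$ is a \emph{pathway} if
\begin{enumerate}
\item[(P1)] $\omega^\omega=\bigcup_{\alpha<\kappa}A_\alpha$;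
\item[(P2)] $A_\alpha\subseteq A_\beta$ whenever $\alpha<\beta<\kappa$;
\item[(P3)] for every $\alpha<\kappa$ some function in $A_{\alpha+1}$ is not eventually dominated by any element of $A_\alpha$;
\item[(P4)] if $f,g\in A_\alpha$, then $f\oplus g\in A_\alpha$;
\item[(P5)] if $g\le_T f$ and $f\in A_\alpha$, then $g\in A_\alpha$.
\end{enumerate}
\end{definition}

Conditions (P4) and (P5) say that each stage $A_\alpha$ is closed under effective constructions from finitely many of its members, and (P3) says that each stage is small in the sense of growth. The model case is $\mathsf{CH}$. List $\omega^\omega$ in order type $\omega_1$ and let stage $\alpha$ consist of the functions computable from finitely many of the first $\alpha$ functions. Each stage is countable, a countable family is outgrown by a diagonal function, and after thinning out the stages one has a pathway. A pathway keeps this much of $\mathsf{CH}$ and forgets the cardinality of the stages.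

A set $X\subseteq\omega$ is a \emph{pseudointersection} of a family $\mathcal B\subseteq[\omega]^\omega$ if $X\setminus B$ is finite for every $B\in\mathcal B$, and a non-principal ultrafilter $\mathcal U$ on $\omega$ is a \emph{P-point} if every countable subset of $\mathcal U$ has a pseudointersection in $\mathcal U$. It is known that the existence of a pathway implies the existence of a P-point; we use this fact only in Corollary~\ref{cor:ppoint}.

For an infinite cardinal $\lambda$ let $\mathbf B(\lambda)$ be the measure algebra for adding $\lambda$ random reals (the definition is recalled in Section~\ref{sec:measure}). A \emph{random model} is a generic extension $V[r]$, where $V\models\mathsf{CH}$ and $r$ is $\mathbf B(\omega_2)$-generic over $V$. The question we answer comes from the paper of Chodounsk\'y and Guzm\'an~\cite{CG}: are there pathways in the random model? Precisely, does $V[r]$ contain a pathway for every ground model $V\models\mathsf{CH}$ and every $\mathbf B(\omega_2)$-generic $r$ over $V$?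

\begin{theorem}\label{thm:main}
If $V\models\mathsf{CH}$, then $\mathbf B(\omega_2)$ forces that there is a pathway of length $\omega_1$.
\end{theorem}

\begin{corollary}\label{cor:ppoint}
Every random model contains a P-point.
\end{corollary}

The counting argument is not available in $V[r]$. That model has at least $\aleph_2$ reals, while every function in it is bounded by one of the $\aleph_1$ functions of $V$ (Lemma~\ref{lem:capture}). Hence no stage of a pathway contains $\omega^\omega\cap V$. This rules out the intermediate extensions $V[r\restriction\alpha]$ as stages. It also rules out lengths of cofinality above $\omega_1$, since then a single stage would contain $\omega^\omega\cap V$; and countable cofinality is always impossible (Lemma~\ref{lem:chain}). So $\aleph_2$ reals must be covered by $\aleph_1$ stages. Some stage has at least $\aleph_2$ elements, and it must fail to dominate for a reason other than its size.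

There is a reason to expect a positive answer all the same: random reals should contribute no growth, so one would like to take the countable stages of $V$ and add random reals to them freely. Condition (P4) is the obstacle. Every real of $V[r]$ is computable from a ground-model real and a countable sequence $\langle r(\sigma(m)):m<\omega\rangle$ of the generic reals, with $\sigma\in V$. Two such sequences together compute the set of places where $\sigma$ and $\tau$ take equal values, and this set can encode any ground-model real. We show that this is the only ground-model information that matters. The problem then becomes a question about $V$, which we now formulate.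

A \emph{Turing ideal} is a nonempty set $I\subseteq\omega^\omega$ closed under $\oplus$ and downward under $\le_T$. A set $I\subseteq\omega^\omega$ is \emph{nondominating} if some $h\in\omega^\omega$ is not eventually dominated by any element of $I$, and \emph{dominating} otherwise. We fix a computable bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ and identify subsets of $\omega^2$ with their characteristic functions in $2^\omega\subseteq\omega^\omega$.

\begin{definition}\label{def:good}
A \emph{normal chain} is a $\subseteq$-increasing sequence $\vec B=\langle B_\alpha:\alpha<\kappa\rangle$ of nondominating Turing ideals with union $\omega^\omega$, where $\kappa$ is a regular uncountable cardinal. The \emph{equality pattern} of two $\omega$-sequences of ordinals $\sigma,\tau$ is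
\[
E(\sigma,\tau)=\{(m,n)\in\omega^2:\sigma(m)=\tau(n)\}.
\]
A nonzero ordinal $\theta$ is \emph{$\vec B$-good} if there is a $\subseteq$-increasing sequence $\langle S_\alpha:\alpha<\kappa\rangle$ whose union is the set $\theta^\omega$ of all functions $\omega\to\theta$, such that $E(\sigma,\tau)\in B_\alpha$ whenever $\sigma,\tau\in S_\alpha$. Such a sequence is a \emph{witness} for $\theta$.
\end{definition}

A pathway exists if and only if a normal chain exists (Lemma~\ref{lem:chain}). Goodness describes exactly when random forcing produces one.

\begin{theorem}\label{thm:char}
Let $V\models\mathsf{ZFC}$ and let $\lambda$ be an infinite cardinal. The following are equivalent.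
\begin{enumerate}
\item[(i)] Some condition of $\mathbf B(\lambda)$ forces that there is a pathway.
\item[(ii)] $\mathbf B(\lambda)$ forces that there is a pathway.
\item[(iii)] In $V$ there is a normal chain $\vec B$ such that $\lambda$ is $\vec B$-good.
\end{enumerate}
\end{theorem}

Let $\mathfrak c=2^{\aleph_0}$, let $\mathfrak c^{+n}$ be its $n$-th successor cardinal, and let $\mathfrak d$ be the least size of a dominating family.

\begin{theorem}\label{thm:more}
Let $V\models\mathsf{ZFC}$.
\begin{enumerate}
\item[(1)] For every $n<\omega$, $V$ has a pathway if and only if $\mathbf B(\omega_n)$ forces that there is a pathway; in particular $\mathsf{CH}$ in $V$ suffices for all $\mathbf B(\omega_n)$. More generally, let $\vec B$ be a normal chain in $V$. Then $\mathbf B(\lambda)$ forces a pathway for every $\vec B$-good infinite cardinal $\lambda$; the class of $\vec B$-good cardinals is closed downward (among nonzero cardinals) and contains every $\omega_n$; and the least infinite cardinal that is not $\vec B$-good, if there is one, has countable cofinality and is at least $\aleph_\omega$.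
\item[(2)] If $V\models\mathfrak d=\mathfrak c$, then $\mathbf B(\lambda)$ forces a pathway for every infinite $\lambda\le\mathfrak c^{+n}$, $n<\omega$. More generally, this holds if $V$ has a normal chain of ideals closed under the Turing jump.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:measure} and~\ref{sec:compute} contain the forcing part: a witness for $\lambda$ lifts a normal chain of $V$ to the extension by $\mathbf B(\lambda)$. Section~\ref{sec:good} contains the combinatorial part: goodness passes from a cardinal to its successor. The theorems are assembled in Section~\ref{sec:proofs}. Nothing beyond $\mathsf{ZFC}$ and the stated hypotheses is used.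

\section{Turing ideals and normal chains}\label{sec:chains}

We recall the facts from computability that we need. A \emph{Turing functional} $\Phi$ is a program that may query an oracle $f\in\omega^\omega$; we write $\Phi^f(n){\downarrow}=k$ if it halts on input $n$ with output $k$, and $g\le_T f$ means that $g=\Phi^f$ for some $\Phi$. Finite joins are iterated binary joins, and the empty join is the zero function. For $c\in\omega^\omega$ and a string $u\in2^{<\omega}$ we write $\Phi^{c\oplus u}(n){\downarrow}=k$ if the computation halts with output $k$, querying only $c$ and the bits $u(i)$, $i<|u|$. A halting computation makes finitely many queries, so for $z\in 2^\omega$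
\begin{equation}\label{eq:use}
\Phi^{c\oplus z}(n){\downarrow}=k\iff \Phi^{c\oplus u}(n){\downarrow}=k\text{ for some finite initial segment $u$ of $z$.}
\end{equation}
For the same reason computations are absolute between $V$ and its generic extensions: if $f\in V$, then $\Phi^f(n){\downarrow}=k$ means the same in both models, and every $g\le_T f$ lies in $V$. The \emph{Turing jump} $f'$ of $f$ is the halting problem for programs with oracle $f$. If the relation $R\subseteq\omega^2$ is computable from $f$, then $\{i:\forall j\ R(i,j)\}$ is computable from $f'$, because $f'$ decides whether the search for a counterexample $j$ halts.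

Every Turing ideal contains the computable functions. For $F\subseteq\omega^\omega$, the set of all $g$ computable from a finite join of elements of $F$ is the least Turing ideal containing $F$; we call it the ideal \emph{generated} by $F$. It has size at most $|F|+\aleph_0$, since there are countably many programs.

Given $f_0,f_1,\dots\in\omega^\omega$, the function $h(n)=1+\max_{i\le n}f_i(n)$ satisfies $h(n)>f_i(n)$ for $n\ge i$. So every countable family is eventually dominated by a single function and is nondominating; thus $\aleph_1\le\mathfrak d\le\mathfrak c$.

Condition (P3) ties each stage to its successor, which is inconvenient under forcing. Normal chains replace it by a property of single stages.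

\begin{lemma}\label{lem:chain}
The length of a pathway has uncountable cofinality. There is a pathway if and only if there is a normal chain, and a normal chain of length $\kappa$ yields a pathway of length $\kappa$.
\end{lemma}

\begin{proof}
Let $\langle A_\alpha:\alpha<\kappa\rangle$ be a pathway and suppose that $\langle\alpha_n:n<\omega\rangle$ is cofinal in $\kappa$. Pick $f_n\in A_{\alpha_n+1}$ not eventually dominated by any element of $A_{\alpha_n}$, and let $f$ eventually dominate every $f_n$. By (P1) and (P2), $f\in A_{\alpha_n}$ for some $n$, and $f_n\le^*f$ contradicts the choice of $f_n$. So $\operatorname{cf}(\kappa)>\omega$. All $A_\alpha$ are nondominating by (P3), and from some index on they are nonempty, hence Turing ideals. A cofinal subsequence of nonempty stages of length $\operatorname{cf}(\kappa)$ is a normal chain.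

Conversely, let $\langle B_\alpha:\alpha<\kappa\rangle$ be a normal chain. Given $\alpha$, take $g$ not eventually dominated by any element of $B_\alpha$, and take $\beta$ with $g\in B_\beta$. Then $\beta>\alpha$, since otherwise $g\in B_\alpha$ and $g\le^*g$; put $\alpha^*=\beta$. Define $\alpha_0=0$, $\alpha_{\xi+1}=\alpha_\xi^*$, and $\alpha_\xi=\sup_{\eta<\xi}\alpha_\eta$ for limit $\xi<\kappa$; the supremum is below $\kappa$ by regularity. The sequence $\langle\alpha_\xi:\xi<\kappa\rangle$ is strictly increasing, hence cofinal in $\kappa$, and $\langle B_{\alpha_\xi}:\xi<\kappa\rangle$ is a pathway.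
\end{proof}

The counting argument of the introduction works whenever $\mathfrak d=\mathfrak c$, and it leaves room to close the stages under the jump.

\begin{lemma}\label{lem:count}
If $\mathfrak d=\mathfrak c$, there is a normal chain of length $\operatorname{cf}(\mathfrak c)$ whose members are closed under the Turing jump. In particular, under $\mathsf{CH}$ there is such a chain of length $\omega_1$.
\end{lemma}

\begin{proof}
Enumerate $\omega^\omega=\{f_\xi:\xi<\mathfrak c\}$. For $\alpha<\mathfrak c$ let $B_\alpha^0$ be the ideal generated by $\{f_\xi:\xi<\alpha\}$, let $B_\alpha^{i+1}$ be the ideal generated by $B^i_\alpha\cup\{f':f\in B^i_\alpha\}$, and let $B_\alpha=\bigcup_iB^i_\alpha$. The $B_\alpha$ are increasing jump-closed Turing ideals with union $\omega^\omega$, and $|B_\alpha|\le|\alpha|+\aleph_0<\mathfrak c=\mathfrak d$, so each is nondominating. By K\"onig's theorem $\operatorname{cf}(\mathfrak c)>\omega$, so a cofinal subsequence of length $\operatorname{cf}(\mathfrak c)$ is a normal chain. Under $\mathsf{CH}$, $\mathfrak d=\mathfrak c=\aleph_1$.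
\end{proof}

\section{The measure algebra}\label{sec:measure}

Let $\lambda$ be an infinite cardinal and let $X=(2^\omega)^\lambda$ carry the product measure $\mu$, under which the bits $x(\xi)(j)$, $(\xi,j)\in\lambda\times\omega$, are independent fair coin tosses. The \emph{Baire} sets are the members of the $\sigma$-algebra generated by the clopen subsets of $X$. Every Baire set $A$ depends on countably many coordinates: there is a countable $a\subseteq\lambda$ such that, for every countable $a'$ with $a\subseteq a'\subseteq\lambda$, $A$ is the preimage of a Borel subset of $(2^\omega)^{a'}$ under the projection. The conditions of $\mathbf B(\lambda)$ are the Baire sets of positive measure modulo null sets, ordered by inclusion; we do not distinguish a set from its class. Two conditions are compatible if and only if their intersection has positive measure.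

We use three standard facts. With the class of null sets added, $\mathbf B(\lambda)$ is a complete Boolean algebra, so each Boolean value $[\![\varphi]\!]$ is represented by a Baire set. It is ccc, since an antichain has fewer than $n$ members of measure above $1/n$; hence it preserves cardinals and cofinalities, and a name for an ordinal has only countably many possible values. Finally, every Borel probability measure $m$ on $2^\omega$ is regular: $m(A)$ is the supremum of $m(L)$ over compact $L\subseteq A$ and the infimum of $m(O)$ over open $O\supseteq A$.

Let $G$ be generic. Then $G$ is closed upward and under finite intersections, and two properties follow from genericity.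
\begin{enumerate}
\item[(G1)] If $q\in G$ is covered by finitely many Baire sets, one of them is in $G$, because their positive-measure traces on $q$ are predense below $q$.
\item[(G2)] If $\langle p_N:N<\omega\rangle\in V$ are Baire sets with $\mu(p_N)\to1$, some $p_N$ is in $G$, because a condition $q$ is compatible with $p_N$ as soon as $\mu(p_N)>1-\mu(q)$.
\end{enumerate}
The generic sequence $r:\lambda\to2^\omega$ is defined by $r(\xi)(j)=i$ if and only if $\{x:x(\xi)(j)=i\}\in G$. We write $V[r]$ for $V[G]$.
\begin{enumerate}
\item[(G3)] If $C\subseteq X$ is defined by a requirement on the bits in a finite set $F\subseteq\lambda\times\omega$, then $C\in G$ if and only if the bits of $r$ in $F$ satisfy the requirement.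
\end{enumerate}
Indeed, by (G1) one of the $2^{|F|}$ sets that prescribe all bits in $F$ is in $G$. By upward closure it prescribes the bits of $r$, and it is either contained in $C$ or disjoint from $C$. For example, if $\xi\ne\eta$, the set of $x$ with $x(\xi)\restriction N\ne x(\eta)\restriction N$ has measure $1-2^{-N}$, so $r(\xi)\neq r(\eta)$ by (G2) and (G3): the extension has at least $\lambda$ reals.

For $\sigma\in\lambda^\omega\cap V$ define $R_\sigma:X\to2^\omega$ in $V$ and $r\circ\sigma\in2^\omega$ in $V[r]$ by
\[
R_\sigma(x)(\langle m,j\rangle)=x(\sigma(m))(j),\qquad (r\circ\sigma)(\langle m,j\rangle)=r(\sigma(m))(j).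
\]
Thus $r\circ\sigma$ is a real whose $m$-th column is $r(\sigma(m))$. Preimages of clopen sets under $R_\sigma$ are clopen, so preimages of Borel sets are Baire. By (G3), for clopen $D\subseteq2^\omega$,
\begin{equation}\label{eq:clopen}
r\circ\sigma\in D\iff R_\sigma^{-1}(D)\in G .
\end{equation}
For $s\in2^{<\omega}$, $[s]$ is the cylinder of all $z\in2^\omega$ extending $s$.

The first lemma describes all reals of $V[r]$. A name for a real depends on countably many coordinates, but only through Borel sets, whereas a computation can test only clopen sets. Shrinking to compact sets bridges the gap, since disjoint compact sets are separated by clopen sets.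

\begin{lemma}\label{lem:capture}
For every $f\in\omega^\omega\cap V[r]$ there are $c,h\in\omega^\omega\cap V$ and an injective $\sigma\in\lambda^\omega\cap V$ such that $f\le_Tc\oplus(r\circ\sigma)$ and $f(n)\le h(n)$ for all $n$.
\end{lemma}

\begin{proof}
Let $\dot f$ be a name for $f$ that is forced to be an element of $\omega^\omega$. We work in $V$ and show that below any condition $q$ there is a condition $q'$ forcing the conclusion for suitable $c,h,\sigma$.

Let $A_{n,k}$ be a Baire set representing $[\![\dot f(n)=k]\!]$. For fixed $n$ these sets have null pairwise intersections and their union has measure one; after removing null sets they are pairwise disjoint. Choose a countably infinite $a\subseteq\lambda$ such that $q$ and all $A_{n,k}$ depend only on coordinates in $a$, and let $\sigma:\omega\to a$ be a bijection. Then $R_\sigma$ is the projection onto $(2^\omega)^a$ followed by a relabeling of the bits. So $R_\sigma$ is onto, it carries $\mu$ to Lebesgue measure on $2^\omega$, and $q\cap A_{n,k}=R_\sigma^{-1}(A'_{n,k})$ for Borel sets $A'_{n,k}$ that are pairwise disjoint for fixed $n$.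

For each $n$ choose $h(n)$ with $\mu\big(q\setminus\bigcup_{k\le h(n)}A_{n,k}\big)<2^{-n-3}\mu(q)$, and then compact sets $L_{n,k}\subseteq A'_{n,k}$, $k\le h(n)$, such that the sets $A'_{n,k}\setminus L_{n,k}$ have total measure below $2^{-n-3}\mu(q)$. Put
\[
q'=q\cap\bigcap_{n}\bigcup_{k\le h(n)}R_\sigma^{-1}(L_{n,k}).
\]
The $n$-th intersection removes less than $2^{-n-2}\mu(q)$, so $\mu(q')\ge\mu(q)/2$ and $q'$ is a condition. For fixed $n$ the sets $L_{n,k}$, $k\le h(n)$, are finitely many disjoint compact sets, so there are pairwise disjoint clopen sets $D_{n,k}\supseteq L_{n,k}$. A clopen set is a finite union of cylinders; let $c\in\omega^\omega$ be such that $c(n)$ codes $h(n)$ and the list $\langle D_{n,k}:k\le h(n)\rangle$.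

Suppose $q'\in G$ and fix $n$. By (G1), $R_\sigma^{-1}(L_{n,k})\in G$ for some $k\le h(n)$. This set is contained in $A_{n,k}$ and in $R^{-1}_\sigma(D_{n,k})$, so $f(n)=k$ and, by \eqref{eq:clopen}, $r\circ\sigma\in D_{n,k}$. Hence $f(n)\le h(n)$, and $f(n)$ is the unique $k\le h(n)$ with $r\circ\sigma\in D_{n,k}$, which is found from $c(n)$ and finitely many bits of $r\circ\sigma$.
\end{proof}

\section{What a sequence of random reals computes}\label{sec:compute}

\subsection{An upper bound on growth}

Lemma~\ref{lem:capture} bounds $f\le_Tc\oplus(r\circ\tau)$ by some function of $V$. To build nondominating ideals we need to know how complicated a bound must be. The idea is a majority vote, and it is visible in the simplest case. Let $\tau$ be injective, so that $R_\tau(x)$ is distributed according to Lebesgue measure, and suppose that for almost all $z\in 2^\omega$ the function $\Phi^{c\oplus z}$ is total and lies above $h$ everywhere. Let $g(n)$ be the least $t$ such that for more than half of the strings $u\in2^t$ the computation $\Phi^{c\oplus u}(n)$ halts within $t$ steps with output at most $t$. Such a $t$ exists because almost every $z$ gives a halting computation, and $g\le_Tc$.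 The reals extending one of these strings form a set of measure above $1/2$, so one of them, $z$, satisfies $h(n)\le\Phi^{c\oplus z}(n)\le g(n)$. The random oracle has been eliminated.

Three things change in general. The hypothesis is a statement about the generic and must be turned into a statement about measure. The sequence $\tau$ may repeat values, so the votes must be weighted by the distribution of $R_\tau$; this is where $E(\tau,\tau)$ enters. And the set of good oracles has only positive measure, so the vote is held inside a cylinder where good oracles form a majority.

\begin{proposition}\label{prop:growth}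
Let $c,h\in\omega^\omega\cap V$ and $\tau\in\lambda^\omega\cap V$. If $V[r]$ contains $f\le_Tc\oplus(r\circ\tau)$ with $h\le^*f$, then $V$ contains $g\le_Tc\oplus E(\tau,\tau)$ with $h\le^*g$.
\end{proposition}

\begin{proof}
Fix a functional $\Phi$, a number $n_0$ and a condition $p\in G$ such that
\[
p\Vdash \Phi^{c\oplus(r\circ\tau)}\text{ is total and }\Phi^{c\oplus(r\circ\tau)}(n)\ge h(n)\text{ for all }n\ge n_0 .
\]
From now on we work in $V$. Let $m(A)=\mu(R_\tau^{-1}(A))$, a Borel probability measure on $2^\omega$, and let
\[
W=\{z\in2^\omega:\Phi^{c\oplus z}\text{ is total and }\Phi^{c\oplus z}(n)\ge h(n)\text{ for all }n\ge n_0\}.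
\]
By \eqref{eq:use} each set $\{z:\Phi^{c\oplus z}(n){\downarrow}=k\}$ is open, so $W$ is Borel.

\emph{Step 1: $m(W)>0$.} We show that $p\setminus R_\tau^{-1}(W)$ is null, so that $m(W)\ge\mu(p)$. By \eqref{eq:use} this set is the union of countably many Baire sets of two kinds: the sets
\[
q_n=\{x\in p:\Phi^{c\oplus R_\tau(x)}(n)\text{ does not halt}\}\qquad(n<\omega),
\]
and the sets $q^u=p\cap R_\tau^{-1}([u])$, where $u\in 2^{<\omega}$ satisfies $\Phi^{c\oplus u}(n){\downarrow}=k$ for some $n\ge n_0$ and $k<h(n)$. If $q^u$ has positive measure, it is a condition below $p$ which by \eqref{eq:clopen} forces $r\circ\tau\in[u]$, hence forces $\Phi^{c\oplus(r\circ\tau)}(n)=k<h(n)$. This contradicts the choice of $p$. If $q_n$ has positive measure, it is a condition below $p$ disjoint from $R_\tau^{-1}([u])$ for every $u$ such that $\Phi^{c\oplus u}(n)$ halts. By \eqref{eq:clopen} it forces $r\circ\tau\notin[u]$ for all these $u$, and by \eqref{eq:use} it forces that $\Phi^{c\oplus(r\circ\tau)}(n)$ does not halt, again a contradiction.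

\emph{Step 2: the map $u\mapsto m([u])$ has rational values and is computable from $E(\tau,\tau)$.} The set $R_\tau^{-1}([u])$ consists of the $x$ with $x(\tau(l))(j)=u(\langle l,j\rangle)$ for all $\langle l,j\rangle<|u|$. Call two positions $\langle l,j\rangle,\langle l',j'\rangle<|u|$ equivalent if $j=j'$ and $\tau(l)=\tau(l')$, that is, if they refer to the same bit of $x$. The oracle $E(\tau,\tau)$ decides this relation. If $u$ takes both values on some class, then $m([u])=0$. Otherwise $u$ prescribes $d$ distinct bits of $x$, where $d$ is the number of classes, and $m([u])=2^{-d}$.

\emph{Step 3: there is $s\in2^{<\omega}$ with $m(W\cap[s])>\frac12m([s])$.} By regularity and Step~1 there is an open $O\supseteq W$ with $m(O)<2m(W)$. Write $O$ as a disjoint union of cylinders $[s_i]$. If $m(W\cap[s_i])\le\frac12m([s_i])$ held for all $i$, summing would give $m(W)\le\frac12m(O)<m(W)$.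

\emph{Step 4: the vote.} Let $T_{n,t}$ be the set of $u\in2^t$ such that $\Phi^{c\oplus u}(n)$ halts within $t$ steps with output at most $t$, and let $U_{n,t}=\bigcup_{u\in T_{n,t}}[u]$. If $u\in T_{n,t}$, both one-bit extensions of $u$ are in $T_{n,t+1}$, so $U_{n,t}$ increases with $t$; and $W\subseteq\bigcup_tU_{n,t}$, because $\Phi^{c\oplus z}$ is total for $z\in W$. Hence $\sup_tm(U_{n,t}\cap[s])\ge m(W\cap[s])>\frac12m([s])$, and we may define
\[
g(n)=\min\{t\ge|s|: m(U_{n,t}\cap[s])>\tfrac12m([s])\}.
\]
For $t\ge|s|$ the number $m(U_{n,t}\cap[s])$ is the sum of $m([u])$ over the $u\in T_{n,t}$ extending $s$. The finite set $T_{n,t}$ is computed from $c$ and the summands from $E(\tau,\tau)$, so $g\le_Tc\oplus E(\tau,\tau)$. Let $n\ge n_0$. The sets $W\cap[s]$ and $U_{n,g(n)}\cap[s]$ each have more than half of the measure of $[s]$, so they share a point $z$, and $h(n)\le\Phi^{c\oplus z}(n)\le g(n)$.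
\end{proof}

\subsection{Equality patterns are computable}

The term $E(\tau,\tau)$ in Proposition~\ref{prop:growth} cannot be dropped. Regard $y\in2^\omega\cap V$ as a sequence of the ordinals $0$ and $1$, and fix $j$ with $r(0)(j)\ne r(1)(j)$. Then $y(m)=0$ if and only if $(r\circ y)(\langle m,j\rangle)=r(0)(j)$, so $y\le_Tr\circ y$. The next lemma is the uniform version. For arbitrary reals a computation can confirm that two columns differ, but never that they are equal. Random columns that differ do so early, and this makes equality decidable.

\begin{lemma}\label{lem:pattern}
If $\sigma,\tau\in\lambda^\omega\cap V$, then $E(\sigma,\tau)\le_T(r\circ\sigma)\oplus(r\circ\tau)$ in $V[r]$.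
\end{lemma}

\begin{proof}
For $(m,n)\notin E(\sigma,\tau)$ let $C_{m,n}$ be the set of $x\in X$ with $x(\sigma(m))\restriction(m+n)\ne x(\tau(n))\restriction(m+n)$. Since $\sigma(m)\ne\tau(n)$, its complement has measure $2^{-(m+n)}$. Let $p_N$ be the intersection of the $C_{m,n}$ over all $(m,n)\notin E(\sigma,\tau)$ with $m+n\ge N$. Then $1-\mu(p_N)\le\sum_{i\ge N}(i+1)2^{-i}\to0$, so by (G2) some $p_N$ is in $G$. By upward closure and (G3), for $m+n\ge N$,
\[
(m,n)\in E(\sigma,\tau)\iff r(\sigma(m))\restriction(m+n)=r(\tau(n))\restriction(m+n),
\]
and the right side is decided by finitely many bits of $r\circ\sigma$ and $r\circ\tau$. The answers for the finitely many pairs with $m+n<N$ are written into the program.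
\end{proof}

\begin{example}[The first attempt]\label{ex:first}
Let $\langle B_\alpha:\alpha<\kappa\rangle$ be a normal chain in $V$. In $V[r]$ let $A^\circ_\alpha$ be the set of all $f\le_Tc\oplus(r\circ\sigma)$ with $c\in B_\alpha$ and $\sigma\in\lambda^\omega\cap V$ injective. These sets increase, are closed downward under $\le_T$, and cover $\omega^\omega$ by Lemma~\ref{lem:capture}. They are nondominating: for injective $\sigma$ the pattern $E(\sigma,\sigma)$ is the diagonal, which is computable, so by Proposition~\ref{prop:growth} any $h\in V$ eventually dominated by an element of $A^\circ_\alpha$ is eventually dominated by an element of $B_\alpha$. Only closure under joins is missing, and it cannot simply be added. Given $y\in2^\omega\cap V$, let $\sigma(m)=2m$ and $\tau(n)=2n+1-y(n)$. Both are injective, and $(n,n)\in E(\sigma,\tau)$ if and only if $y(n)=1$. By Lemma~\ref{lem:pattern}, $y$ belongs to the ideal generated by $A^\circ_0$. Every function is computable from its graph, so this ideal contains $\omega^\omega\cap V$ and is dominating by Lemma~\ref{lem:capture}.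
\end{example}

\subsection{Lifting a normal chain}

The example shows that the sequences $\sigma$ must be admitted in stages, and Lemma~\ref{lem:pattern} shows that two sequences admitted at stage $\alpha$ bring their equality pattern with them. A witness for goodness is a schedule in which these patterns are already in $B_\alpha$.

\begin{proposition}\label{prop:lift}
In $V$, let $\vec B=\langle B_\alpha:\alpha<\kappa\rangle$ be a normal chain and let $\langle S_\alpha:\alpha<\kappa\rangle$ witness that $\lambda$ is $\vec B$-good. In $V[r]$ let $A_\alpha$ be the set of all $f\in\omega^\omega$ such that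
\[
f\le_Tc\oplus(r\circ\sigma_0)\oplus\dots\oplus(r\circ\sigma_{k-1})
\]
for some $c\in B_\alpha$, $k\ge0$ and $\sigma_0,\dots,\sigma_{k-1}\in S_\alpha$. Then $\langle A_\alpha:\alpha<\kappa\rangle$ is a normal chain in $V[r]$, and $V[r]$ has a pathway of length $\kappa$.
\end{proposition}

\begin{proof}
By the ccc, $\kappa$ is regular and uncountable in $V[r]$. The sets $A_\alpha$ increase because $B_\alpha$ and $S_\alpha$ do. Each $A_\alpha$ contains $B_\alpha$, is closed downward under $\le_T$, and is closed under joins: join the two elements of $B_\alpha$ and concatenate the two lists of sequences. If $f\in V[r]$, take $c$ and $\sigma$ from Lemma~\ref{lem:capture} and $\alpha$ so large that $c\in B_\alpha$ and $\sigma\in S_\alpha$; then $f\in A_\alpha$.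

Fix $\alpha$ and, in $V$, a function $h$ not eventually dominated by any element of $B_\alpha$. Suppose $h\le^*f$ for some $f\in A_\alpha$, given by $c,\sigma_0,\dots,\sigma_{k-1}$. If $k=0$, then $f\le_Tc$, so $f\in V$ and $f\in B_\alpha$, contrary to the choice of $h$. If $k\ge1$, interleave the sequences: let $\tau(kl+i)=\sigma_i(l)$ for $i<k$ and $l<\omega$. Column $l$ of $r\circ\sigma_i$ is column $kl+i$ of $r\circ\tau$, so $f\le_Tc\oplus(r\circ\tau)$. Moreover
\[
(kl+i,\,kl'+i')\in E(\tau,\tau)\iff(l,l')\in E(\sigma_i,\sigma_{i'}),
\]
so $E(\tau,\tau)$ is computable from the join of the $k^2$ patterns $E(\sigma_i,\sigma_{i'})\in B_\alpha$, and $c\oplus E(\tau,\tau)\in B_\alpha$. This is why goodness needs to mention only pairs. Proposition~\ref{prop:growth} gives $g\in B_\alpha$ with $h\le^*g$, a contradiction. So $A_\alpha$ is nondominating. The last claim follows from Lemma~\ref{lem:chain}.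
\end{proof}

\section{Good ordinals}\label{sec:good}

This section takes place in $\mathsf{ZFC}$, without forcing. Fix a normal chain $\vec B=\langle B_\alpha:\alpha<\kappa\rangle$; ``good'' means $\vec B$-good. The direct way to prove goodness is to code ordinals by objects whose equality can be decided inside $B_\alpha$: natural numbers, or reals if jumps are available.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $\theta$ is good and the nonzero ordinal $\theta'$ injects into $\theta$, then $\theta'$ is good.
\item[(b)] $\omega$ is good.
\item[(c)] If every $B_\alpha$ is closed under the Turing jump, then $\mathfrak c$ is good.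
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\pi:\theta'\to\theta$ be injective and let $\langle S_\alpha\rangle$ be a witness for $\theta$. Since $E(\pi\circ\sigma,\pi\circ\tau)=E(\sigma,\tau)$, the sets $\{\sigma\in(\theta')^\omega:\pi\circ\sigma\in S_\alpha\}$ form a witness for $\theta'$.

(b) Take $S_\alpha=B_\alpha$; for $\sigma,\tau\in\omega^\omega$ we have $E(\sigma,\tau)\le_T\sigma\oplus\tau$.

(c) Let $\langle x_\xi:\xi<\mathfrak c\rangle$ enumerate $2^\omega$ without repetition. For $\sigma\in\mathfrak c^\omega$ let $x\circ\sigma\in 2^\omega$ be given by $(x\circ\sigma)(\langle m,j\rangle)=x_{\sigma(m)}(j)$, and put $S_\alpha=\{\sigma:x\circ\sigma\in B_\alpha\}$. These sets increase and cover $\mathfrak c^\omega$. Since $(m,n)\in E(\sigma,\tau)$ if and only if $\forall j\ x_{\sigma(m)}(j)=x_{\tau(n)}(j)$, the pattern $E(\sigma,\tau)$ is computable from the jump of $(x\circ\sigma)\oplus(x\circ\tau)$, which lies in $B_\alpha$ when $\sigma,\tau\in S_\alpha$.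
\end{proof}

Ordinals below $\mathfrak c^+$ cannot all be coded by distinct reals, and the random model requires this case: under $\mathsf{CH}$, $\omega_2=\mathfrak c^+$. One then has a coding for each proper initial segment, and the difficulty is to make two sequences use the same one. The step from $\omega$ to $\omega_1$ shows how.

\begin{example}[$\omega_1$ is good]\label{ex:omega1}
For each $\zeta<\omega_1$ fix an injection $e_\zeta:\zeta+1\to\omega\setminus\{0\}$. For $\sigma\in\omega_1^\omega$ let the \emph{code of $\sigma$ at $\zeta$} be the function $\sigma_\zeta\in\omega^\omega$ with $\sigma_\zeta(m)=e_\zeta(\sigma(m))$ if $\sigma(m)\le\zeta$ and $\sigma_\zeta(m)=0$ otherwise. Asking only that the code of $\sigma$ at $\sup\operatorname{ran}\sigma$ lie in $B_\alpha$ is of no use for a pair with different suprema, since the injections $e_\zeta$ are unrelated. Instead let $S_\alpha$ be the set of $\sigma$ with $\sigma_\zeta\in B_\alpha$ for all $\zeta\le\sup\operatorname{ran}\sigma$. These are countably many demands, each met from some stage on, so every $\sigma$ enters some $S_\alpha$ because $\operatorname{cf}(\kappa)>\omega$. Given $\sigma,\tau\in S_\alpha$, let $\zeta$ be the smaller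 of the two suprema. Common values of $\sigma$ and $\tau$ are at most $\zeta$, so $(m,n)\in E(\sigma,\tau)$ if and only if $\sigma_\zeta(m)=\tau_\zeta(n)\ne0$, and $E(\sigma,\tau)\le_T\sigma_\zeta\oplus\tau_\zeta\in B_\alpha$.
\end{example}

For $\sigma\in\omega_2^\omega$ there may be $\aleph_1$ ordinals below $\sup\operatorname{ran}\sigma$, and when $\kappa=\omega_1$ nothing guarantees that $\aleph_1$ demands are met at a common stage. So we look for a countable set of levels, depending on $\sigma$ alone, that contains a suitable level for every partner $\tau$. The least level that bounds all common values is $\sup(\operatorname{ran}\sigma\cap\operatorname{ran}\tau)$. It depends on $\tau$, but it is always the supremum of a subset of $\operatorname{ran}\sigma$. It need not belong to $\operatorname{ran}\sigma$: if $\operatorname{ran}\sigma=\omega\cup\{\omega+1\}$ and $\operatorname{ran}\tau=\omega\cup\{\omega+2\}$, the level is $\omega$, and no level in both ranges bounds all common values. We therefore put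
\[
\operatorname{cl}(\sigma)=\{\sup x:\emptyset\ne x\subseteq\operatorname{ran}\sigma\}.
\]
Although $\operatorname{ran}\sigma$ may have uncountably many subsets, $\operatorname{cl}(\sigma)$ is countable. Indeed, $x$ has the same supremum as the initial segment $\{\rho\in\operatorname{ran}\sigma:\rho\le\xi\text{ for some }\xi\in x\}$ of $\operatorname{ran}\sigma$, and a countable set of ordinals has countably many initial segments, each proper one being determined by the least element it omits.

\begin{lemma}\label{lem:step}
Let $\theta$ be a limit ordinal with $\operatorname{cf}(\theta)>\omega$. If every nonzero $\zeta<\theta$ is good, then $\theta$ is good.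
\end{lemma}

\begin{proof}
For each $\zeta<\theta$ we have $\zeta+2<\theta$; fix a witness $\langle S^\zeta_\alpha:\alpha<\kappa\rangle$ for $\zeta+2$. For $\sigma\in\theta^\omega$ and $\zeta<\theta$ define the truncation $\sigma^\zeta\in(\zeta+2)^\omega$ and the marker $\chi_{\sigma,\zeta}\in2^\omega$ by
\[
\sigma^\zeta(m)=\min\{\sigma(m),\zeta+1\},\qquad \chi_{\sigma,\zeta}(m)=1\iff\sigma(m)\le\zeta .
\]
The marker is needed because truncation creates new coincidences at the value $\zeta+1$. Since $\operatorname{cf}(\theta)>\omega$, the range of $\sigma$ is bounded in $\theta$, so $\operatorname{cl}(\sigma)\subseteq\theta$ and we may define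
\[
S_\alpha=\{\sigma\in\theta^\omega:\sigma^\zeta\in S^\zeta_\alpha\text{ and }\chi_{\sigma,\zeta}\in B_\alpha\text{ for all }\zeta\in\operatorname{cl}(\sigma)\}.
\]
The $S_\alpha$ increase because the $S_\alpha^\zeta$ and $B_\alpha$ do. Given $\sigma$ and $\zeta\in\operatorname{cl}(\sigma)$, there is $\alpha_\zeta<\kappa$ such that both requirements at $\zeta$ hold for all $\alpha\ge\alpha_\zeta$. As $\operatorname{cl}(\sigma)$ is countable and $\kappa$ is regular and uncountable, $\alpha=\sup_\zeta\alpha_\zeta<\kappa$, and $\sigma\in S_\alpha$.

Let $\sigma,\tau\in S_\alpha$. If their ranges are disjoint, $E(\sigma,\tau)=\emptyset$ is computable and lies in $B_\alpha$. Otherwise let $\zeta=\sup(\operatorname{ran}\sigma\cap\operatorname{ran}\tau)\in\operatorname{cl}(\sigma)\cap\operatorname{cl}(\tau)$. Then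
\[
(m,n)\in E(\sigma,\tau)\iff\chi_{\sigma,\zeta}(m)=\chi_{\tau,\zeta}(n)=1\ \text{ and }\ (m,n)\in E(\sigma^\zeta,\tau^\zeta).
\]
For the forward direction, a common value $\sigma(m)=\tau(n)$ is at most $\zeta$, so both markers equal $1$ and the truncated values agree. For the converse, if both markers equal $1$, then $\sigma(m)=\sigma^\zeta(m)=\tau^\zeta(n)=\tau(n)$. Both markers lie in $B_\alpha$, and $E(\sigma^\zeta,\tau^\zeta)\in B_\alpha$ because $\sigma^\zeta$ and $\tau^\zeta$ belong to the same set $S^\zeta_\alpha$. Hence $E(\sigma,\tau)\in B_\alpha$.
\end{proof}

If $\operatorname{cf}(\theta)=\omega$, the common values of $\sigma$ and $\tau$ may be cofinal in $\theta$, no level $\zeta<\theta$ bounds them, and the argument stops.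

\begin{corollary}\label{cor:good}
If the infinite cardinal $\nu$ is good, so is $\nu^+$. Every $\omega_n$, $n<\omega$, is good. The least infinite cardinal that is not good, if there is one, has countable cofinality and is at least $\aleph_\omega$.
\end{corollary}

\begin{proof}
Every nonzero $\zeta<\nu^+$ injects into $\nu$ and is good by Lemma~\ref{lem:basic}(a), and $\nu^+$ is regular and uncountable, so Lemma~\ref{lem:step} applies. The second claim follows by induction from Lemma~\ref{lem:basic}(b). Let $\nu$ be the least infinite cardinal that is not good; then $\nu\ge\aleph_\omega$. Every nonzero $\zeta<\nu$ injects into the infinite cardinal $|\zeta|+\aleph_0<\nu$, hence is good. If $\operatorname{cf}(\nu)>\omega$, Lemma~\ref{lem:step} would make $\nu$ good.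
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:ppoint}]
Let $V\models\mathsf{CH}$. By Lemma~\ref{lem:count}, $V$ has a normal chain $\vec B$ of length $\omega_1$; this is the only use of $\mathsf{CH}$. By Corollary~\ref{cor:good}, $\omega_2$ is $\vec B$-good. By Proposition~\ref{prop:lift}, $V[r]$ has a pathway of length $\omega_1$ for every $\mathbf B(\omega_2)$-generic $r$. The corollary follows from the fact, quoted in the introduction, that a pathway yields a P-point.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]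
The implication (iii)$\Rightarrow$(ii) is Proposition~\ref{prop:lift}, and (ii) implies (i) because every condition forces what $\mathbf B(\lambda)$ forces. We prove (i)$\Rightarrow$(iii) by pulling a chain back to $V$. The ccc lets $V$ bound the stage at which a given real appears, Lemma~\ref{lem:pattern} makes the equality patterns appear in time, and Lemma~\ref{lem:capture} brings nondomination down to $V$.

By Lemma~\ref{lem:chain}, applied in the extension, there are a condition $p$, an ordinal $\kappa$ and a name such that $p\Vdash$ ``$\langle\dot A_\alpha:\alpha<\kappa\rangle$ is a normal chain''. Then $\kappa$ is regular and uncountable in $V$, since a function of $V$ witnessing the contrary would remain in the extension. Work in $V$. For $\sigma\in\lambda^\omega$, the condition $p$ forces that there is a least $\alpha<\kappa$ with $r\circ\sigma\in\dot A_\alpha$. This ordinal has countably many possible values below $p$; let $s(\sigma)<\kappa$ be their supremum. As the chain increases, $p\Vdash r\circ\sigma\in\dot A_{s(\sigma)}$. In the same way define $t(f)<\kappa$ for $f\in\omega^\omega$ with $p\Vdash f\in\dot A_{t(f)}$. Let $S_\alpha=\{\sigma\in\lambda^\omega:s(\sigma)\le\alpha\}$,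 and let $B_\alpha$ be the Turing ideal generated by
\[
F_\alpha=\{f\in\omega^\omega:t(f)\le\alpha\}\cup\{E(\sigma,\tau):\sigma,\tau\in S_\alpha\}.
\]
Both sequences increase, their unions are $\lambda^\omega$ and $\omega^\omega$, and $E(\sigma,\tau)\in B_\alpha$ for $\sigma,\tau\in S_\alpha$ by construction. It remains to show that $B_\alpha$ is nondominating in $V$.

Let $G$ be generic with $p\in G$, and let $A_\alpha$ be the value of $\dot A_\alpha$. If $t(f)\le\alpha$, then $f\in A_\alpha$. If $\sigma,\tau\in S_\alpha$, then $r\circ\sigma$ and $r\circ\tau$ are in $A_\alpha$, so $E(\sigma,\tau)\in A_\alpha$ by Lemma~\ref{lem:pattern}. Thus $F_\alpha\subseteq A_\alpha$. Each element of $B_\alpha$ is computable from a finite join of elements of $F_\alpha$, in $V$ and therefore in $V[G]$, so $B_\alpha\subseteq A_\alpha$. Take $g\in V[G]$ not eventually dominated by any element of $A_\alpha$, and by Lemma~\ref{lem:capture} take $h\in V$ with $g(n)\le h(n)$ for all $n$. An element of $B_\alpha$ that eventually dominates $h$ would be an element of $A_\alpha$ that eventually dominates $g$. So no element of $B_\alpha$ eventually dominates $h$, and this holds in $V$, since $h,B_\alpha\in V$ and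 $\le^*$ is absolute. Hence $\vec B=\langle B_\alpha:\alpha<\kappa\rangle$ is a normal chain in $V$ and $\langle S_\alpha:\alpha<\kappa\rangle$ witnesses that $\lambda$ is $\vec B$-good.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(1) Let $\vec B$ be a normal chain in $V$. Proposition~\ref{prop:lift} shows that $\mathbf B(\lambda)$ forces a pathway for every $\vec B$-good infinite $\lambda$. Downward closure is Lemma~\ref{lem:basic}(a), and the statements on $\omega_n$ and on the least cardinal that is not good are Corollary~\ref{cor:good}. If $V$ has a pathway, it has a normal chain by Lemma~\ref{lem:chain}, $\omega_n$ is good for it, and so $\mathbf B(\omega_n)$ forces a pathway; under $\mathsf{CH}$ a normal chain is supplied by Lemma~\ref{lem:count}. Conversely, if $\mathbf B(\omega_n)$ forces a pathway, then $V$ has a normal chain by Theorem~\ref{thm:char}, hence a pathway by Lemma~\ref{lem:chain}.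

(2) Let $\vec B$ be a normal chain of jump-closed ideals in $V$; if $\mathfrak d=\mathfrak c$, there is one by Lemma~\ref{lem:count}. By Lemma~\ref{lem:basic}(c), $\mathfrak c$ is $\vec B$-good. By Corollary~\ref{cor:good} and induction every $\mathfrak c^{+n}$ is $\vec B$-good, and by Lemma~\ref{lem:basic}(a) so is every infinite $\lambda\le\mathfrak c^{+n}$. Proposition~\ref{prop:lift} gives a pathway in the extension by $\mathbf B(\lambda)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CG}
David Chodounsk\'y and Osvaldo Guzm\'an,
\emph{There are no P-points in Silver extensions},
arXiv:1703.02082 (2017).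

\end{thebibliography}
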